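# Rank-one convex hulls of the sets $K_f$ for strictly polyconvex $f$

## 1. The guess that $K_f\cap\bar B_R(0)$ is its own rank-one convex hull

Take $n\ge 1$ and $f\in C^1(\mathbb R^{n\times 2},\mathbb R)$. Put
$$J=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\qquad K_f=\left\{\begin{pmatrix}X\\ Df(X)J\\ X^TDf(X)J-f(X)J\end{pmatrix}: X\in\mathbb R^{n\times2}\right\}\subset\mathbb R^{(2n+2)\times 2}.$$
The question, posed in Camillo De Lellis, Guido De Philippis, Bernd Kirchheim, Riccardo Tione, "Geometric measure theory and differential inclusions", arXiv:1910.00335 (2019), is whether for strictly polyconvex $f$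
$$(K_f\cap\bar B_R(0))^{rc}=K_f\cap\bar B_R(0)\qquad\text{for every }R>0 .$$
Here $\bar B_R(0)$ is the closed Frobenius ball. The other words are defined as follows.

**Definition (strict polyconvexity).** Let $\Phi(X)$ be the vector of all minors of $X$, of all orders. The function $f$ is strictly polyconvex if $f=g\circ\Phi$ for some strictly convex $g\in C^1$.

For $n=2$ we have $\Phi(X)=(X,\det X)\in\mathbb R^5$, and $f(X)=|X|^2+(\det X)^2$ is an example, with $g(X,\delta)=|X|^2+\delta^2$. For $n=1$ there are no $2\times 2$ minors, so $\Phi(X)=X$ and strict polyconvexity is strict convexity.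

**Definition (rank-one convexity and hull).** A function $F:\mathbb R^{N\times2}\to\mathbb R$ is rank-one convex if $t\mapsto F(X+tY)$ is convex for all $X,Y$ with $\operatorname{rank}Y=1$. For compact $K\subset\mathbb R^{N\times 2}$, the set $K^{rc}$ consists of all $X$ such that $F(X)\le0$ for every rank-one convex $F$ with $F\le0$ on $K$.

Every $2\times2$ minor is affine along a rank-one line, since the quadratic coefficient of $t\mapsto\det(M+tZ)$ is $\det Z$, and this vanishes when $\operatorname{rank} Z\le1$. So minors, their negatives and all affine functions are rank-one convex. Clearly $K\subset K^{rc}$. If two points of $K$ differ by a rank-one matrix, the whole segment between them lies in $K^{rc}$. Also $\emptyset^{rc}=\emptyset$ (use $F\equiv1$).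

**Coordinates on $K_f$.** Write $X=[x_1|x_2]$ and $Y=[y_1|y_2]$ by columns. For a two-column matrix, $[M_1|M_2]J=[-M_2|M_1]$. Write points of $\mathbb R^{(2n+2)\times2}$ as $A=(X;YJ;WJ)$ with $W\in\mathbb R^{2\times2}$ (blocks stacked vertically). Then $A\in K_f$ if and only if $Y=Df(X)$ and $W=X^TY-f(X)I$. With $c=f(X)$ this means $W_{ij}=x_i\cdot y_j-c\,\delta_{ij}$, and the two columns of $A$ are
$$\bigl(x_1;\,-y_2;\,-x_1\!\cdot y_2;\,c-x_2\!\cdot y_2\bigr),\qquad\bigl(x_2;\,y_1;\,x_1\!\cdot y_1-c;\,x_2\!\cdot y_1\bigr).\tag{1}$$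
For instance, if $n=1$, $f(X)=\frac12|X|^2$ and $X=(a,b)$, then $Y=(a,b)$ and the point of $K_f$ over $X$ is
$$\begin{pmatrix}a&b\\-b&a\\-ab&\frac12(a^2-b^2)\\ \frac12(a^2-b^2)&ab\end{pmatrix}.\tag{2}$$

The first guess is **yes**: $K_f$ is a graph over $X$, and strict polyconvexity is a strong form of monotonicity that should keep it rigid. The guess passes the simplest test: *$K_f$ has no rank-one connections, for any strictly polyconvex $f$.* Indeed, let $A\ne A'$ in $K_f$ with $\operatorname{rank}(A-A')=1$. Points of $K_f$ are determined by $X$, so $X\neq X'$. All $2\times2$ minors of $A-A'$ vanish. The minor formed by row $i$ of the $X$-block and row $i$ of the $YJ$-block of a matrix is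
$$\det\begin{pmatrix}X_{i1}&X_{i2}\\-Y_{i2}&Y_{i1}\end{pmatrix}=X_{i1}Y_{i1}+X_{i2}Y_{i2},\tag{3}$$
so applying (3) to $A-A'$ and summing over $i$ gives $\langle Y-Y',X-X'\rangle=0$. But $X-X'$ has rank one, so $t\mapsto\Phi(X'+t(X-X'))$ is affine and injective. Hence $\varphi(t)=f(X'+t(X-X'))$ is strictly convex, and $\varphi'(1)>\varphi'(0)$ reads $\langle Y-Y',X-X'\rangle>0$, a contradiction.

## 2. Minors, barycenters, and a class of $f$ for which the guess is right

Let $T(A)$ be the vector of all entries and all $2\times2$ minors of $A$.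

**Lemma 1.** Let $K$ be compact and $P\in K^{rc}$. Then there is a probability measure $\mu$ on $K$ with $\int T\,d\mu=T(P)$.

*Proof.* $K\neq\emptyset$, since $\emptyset^{rc}=\emptyset$. The set $\operatorname{conv}T(K)$ is compact and convex. If $T(P)$ were outside it, there would be an affine function $a$ with $a\le0$ on $T(K)$ and $a(T(P))>0$. But $a\circ T$ is affine along rank-one lines, hence rank-one convex. It is $\le0$ on $K$ and positive at $P$, which contradicts $P\in K^{rc}$. $\square$

Test this on (2), with $K=K_f\cap\bar B_R(0)$. The minor of the first two rows is $a^2+b^2$. If $P\in K^{rc}$ and $\bar a,\bar b$ are the $\mu$-means, the first two rows of $P$ are $(\bar a,\bar b)$ and $(-\bar b,\bar a)$, so Lemma 1 gives $\int(a^2+b^2)\,d\mu=\bar a^2+\bar b^2$. The variance is zero, $\mu$ is a Dirac mass, and $P\in K$. The same idea gives more.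

**Theorem B.** Let $n\ge1$ and $f=h+\langle d,m_2\rangle$, where $h\in C^1(\mathbb R^{n\times2})$ is strictly convex, $m_2(X)$ is the vector of $2\times2$ minors of $X$, and $d$ is a constant vector. Then $(K_f\cap\bar B_R(0))^{rc}=K_f\cap\bar B_R(0)$ for all $R>0$. In particular this holds for every strictly polyconvex $f\in C^1$ if $n=1$.

*Proof.* The set $K=K_f\cap\bar B_R(0)$ is compact, because $f\in C^1$ makes $K_f$ a closed graph. Let $P\in K^{rc}$ and take $\mu$ from Lemma 1. Bars denote $\mu$-means.

**Step 1 (two vanishing averages).** This step extracts from the minors the two identities that we need. Summing (3) over $i$, $\langle X,Y\rangle$ is a sum of minors of $A$, so $\int\langle X,Y\rangle d\mu=\langle\bar X,\bar Y\rangle$. Also $\int m_2(X)\,d\mu=m_2(\bar X)$. Expanding the bilinear expression,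
$$\iint\langle Y-Y',X-X'\rangle\,d\mu\,d\mu=2\int\langle X,Y\rangle d\mu-2\langle\bar X,\bar Y\rangle=0.\tag{4}$$
The quadratic map $m_2$ has a symmetric bilinear form $b$ with $m_2(X-X')=m_2(X)+m_2(X')-b(X,X')$ and $b(X,X)=2m_2(X)$. Hence
$$\iint m_2(X-X')\,d\mu\,d\mu=2m_2(\bar X)-b(\bar X,\bar X)=0.\tag{5}$$

**Step 2 (strict monotonicity).** This step turns (4) and (5) into rigidity. On $K$ we have $Y=Dh(X)+\langle d,Dm_2(X)\rangle$. Since $Dm_2$ is linear in $X$ and $\langle Dm_2(Z),Z\rangle=2m_2(Z)$,
$$\langle Y-Y',X-X'\rangle-2\langle d,m_2(X-X')\rangle=\langle Dh(X)-Dh(X'),X-X'\rangle,$$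
which is positive if $X\ne X'$. By (4) and (5) its double integral is $0$, so $X$ is $\mu$-a.e. constant. Points of $K$ are determined by $X$, so $\mu$ is a Dirac mass at some $Q\in K$. Then $T(P)=T(Q)$, and $P=Q\in K$. $\square$

## 3. A variable coefficient of the determinant

Let us run the same argument for $n=2$ and a general strictly polyconvex $f=g\circ\Phi$. For $P\in\mathbb R^{2\times2}$ let $\mathrm{cof}P=D\det(P)$, so that $|\mathrm{cof}P|=|P|$ and
$$\det X'=\det X+\langle\mathrm{cof}X,X'-X\rangle+\det(X'-X).\tag{6}$$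
Let $d(X)$ be the derivative of $g$ in its last variable at $\Phi(X)$. Then $\nabla g(\Phi(X))=(Df(X)-d(X)\,\mathrm{cof}X,\ d(X))$. Strict convexity of $g$ says that $g(\Phi(X'))$ lies strictly above the tangent plane at $\Phi(X)$. By (6) this reads
$$f(X')-f(X)-\langle Df(X),X'-X\rangle-d(X)\det(X'-X)>0\qquad(X'\ne X).\tag{7}$$
Add (7) to the same inequality with $X,X'$ exchanged:
$$\langle Y-Y',X-X'\rangle-\bigl(d(X)+d(X')\bigr)\det(X-X')>0 .$$
Integrate against $\mu\times\mu$. The first term drops out by (4). If $d$ is constant, the second also drops out by (5), and $\mu$ is Dirac as before. If $d$ varies, the argument stops exactly here: $\iint d(X)\det(X-X')\,d\mu\,d\mu$ is not controlled by (5). All we learn is that a non-Dirac $\mu$ as in Lemma 1 must satisfy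
$$\iint d(X)\det(X-X')\,d\mu\,d\mu<0 .$$
This is not a contradiction. It is an instruction: in a counterexample, $d$ has to vary and be correlated with the determinants. This can be achieved, and the guess is wrong as soon as $n\ge 2$.

**Theorem A.** For every $n\ge2$ there is a strictly polyconvex $f\in C^1(\mathbb R^{n\times2})$ such that for every $R>0$ the set $(K_f\cap\bar B_R(0))^{rc}$ contains points outside $K_f$. In particular $(K_f\cap\bar B_R(0))^{rc}\ne K_f\cap\bar B_R(0)$ for every $R>0$.

Together with Theorem B: the property "equality for every $R>0$" holds for all strictly polyconvex $f\in C^1(\mathbb R^{n\times2})$ **if and only if** $n=1$.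

The plan for $n=2$ reads (7) backwards. We look for a compact family of data $(X,Y,c,d)$, where $c$ will be $f(X)$ and $Y$ will be $Df(X)$, such that

1. the matrices (1) built from the data have a rank-one convex hull that leaves $K_f$;
2. for any two different members, $c'-c-\langle Y,X'-X\rangle-d\det(X'-X)>0$.

Then we need an extension lemma: data with property 2 come from a strictly convex $C^1$ function $g$ on $\mathbb R^5$. Sections 4 and 5 arrange property 1, Sections 6 and 7 property 2, and Section 8 contains the extension.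

## 4. Rank-one splittings: four diagonal matrices and infinite trees

Since $K_f$ has no rank-one connections, we need hull points that do not come from segments with endpoints in $K_f$. Here is such a situation. Write $(x,y)$ for the diagonal matrix $\operatorname{diag}(x,y)$, and let
$$A_1=(-1,-3),\quad A_2=(-3,1),\quad A_3=(1,3),\quad A_4=(3,-1).$$
The difference of two diagonal matrices has rank one only if they share exactly one coordinate. No two $A_i$ share one, so there are no rank-one connections. Let $S_1=(-1,-1)$, $S_2=(-1,1)$, $S_3=(1,1)$, $S_4=(1,-1)$. Then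
$$S_1=\tfrac12(A_1+S_2),\quad S_2=\tfrac12(A_2+S_3),\quad S_3=\tfrac12(A_3+S_4),\quad S_4=\tfrac12(A_4+S_1),$$
and in each case the two points averaged share a coordinate. If $F$ is rank-one convex and $\le0$ at all $A_i$, then $F(S_i)\le\frac12F(S_{i+1})$ (indices mod 4). Going around once, $F(S_1)\le\frac1{16}F(S_1)$, so $F(S_1)\le0$. Hence $S_1$ is in the hull.

What matters is that a point is split along a rank-one line, its pieces are split again, and so on, while the mass eventually reaches the set. We shall use an infinite binary tree whose nodes are split forever and converge to leaves. To pass to the limit we need one standard fact.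

**Lemma 2.** A (finite) rank-one convex function $F$ is continuous.

*Proof.* $F$ is convex in each matrix entry separately; let $N_0$ be the number of entries. The plan is to bound $F$ locally and then use one-variable convexity. On a cube centered at $x_0$, separate convexity gives $F\le M_0$, the maximum of $F$ over the vertices. For $x$ in the cube, applying midpoint convexity in one entry after the other, $F(x_0)$ is at most the average of $F$ over the $2^{N_0}$ points $x_0+(\pm(x-x_0)_i)_i$. One of these is $x$ and all lie in the cube, so $F(x)\ge2^{N_0}F(x_0)-(2^{N_0}-1)M_0$. Thus $F$ is locally bounded. A one-variable convex function bounded by $B$ on an interval is Lipschitz with constant $2B/r$ at distance $\ge r$ from the endpoints. Apply this in each entry: $F$ is locally Lipschitz. $\square$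

## 5. A binary tree that moves one column at a time

From here to Section 9, $n=2$. For $p,q\in\mathbb R^2$ let $p\times q=p_1q_2-p_2q_1$, and let $\varsigma_k=(-1)^k$.

*Nodes* are finite words $\omega=(\varepsilon_0,\dots,\varepsilon_{k-1})$ in $\{\pm1\}$, of level $|\omega|=k$; the children of $\omega$ are $\omega\varepsilon$, $\varepsilon=\pm1$. *Leaves* are infinite words $\alpha\in\{\pm1\}^{\mathbb N}$, a Cantor space. We first fix the shape of the construction and leave its parameters free.

**Definition (tree data).** Tree data consist of the following.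

- For each node $\omega$: probabilities $p_\omega(\pm1)>0$ with sum $1$ and displacements $t_\omega(\pm1)\in[-2,2]$ with
$$\sum_\varepsilon p_\omega(\varepsilon)t_\omega(\varepsilon)=0,\qquad\sum_\varepsilon p_\omega(\varepsilon)t_\omega(\varepsilon)^2=2.\tag{8}$$
- For each node $\omega$: vectors $u_\omega,v_\omega\in\mathbb R^2$ with $u_\omega\cdot v_\omega=1$ and $u_\omega\times u_{\omega\varepsilon}=1$ for both $\varepsilon$.
- Scales $\ell_k>0$ with $\ell_{k+1}m_{k+1}\le\frac14\ell_km_k$, where $m_k=1+\max_{|\omega|=k}(|u_\omega|+|v_\omega|)$.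
- A continuous function $\alpha\mapsto d_\alpha$ on the leaves with $|d_\alpha|\le2$.

Put $L_k=2\ell_km_k$. Then $L_{k+1}\le\frac14L_k$ and $\sum_{i\ge j}L_i\le2L_j$.

**The process.** Given root values $X_\emptyset,Y_\emptyset\in\mathbb R^{2\times2}$ and $c_\emptyset\in\mathbb R$, define $(X_\omega,Y_\omega,c_\omega)$ down the tree. Going from $\omega$, $|\omega|=k$, to $\omega\varepsilon$, with $t=t_\omega(\varepsilon)$:

- if $k$ is even, $x_1\mapsto x_1+\ell_ktu_\omega$ and $y_2\mapsto y_2+\ell_ktv_\omega$, while $x_2,y_1$ stay;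
- if $k$ is odd, $x_2\mapsto x_2+\ell_ktu_\omega$ and $y_1\mapsto y_1+\ell_ktv_\omega$, while $x_1,y_2$ stay;
- in both cases $c\mapsto c+\langle Y_\omega,\delta X\rangle$, where $\delta X$ is the increment of $X$.

Look at (1) to see why: if only $x_1$ and $y_2$ move, the second column of (1) can change only through $x_1\cdot y_1-c$, and the rule for $c$ keeps this fixed. So only one column moves. The two columns must both be used. If all steps were of the even type, then for any two leaves $\langle Y-Y',X-X'\rangle=0$ and $\det(X-X')=0$, so the two inequalities in property 2 for the pair would add up to $0>0$.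

A level-$k$ step has $|\delta X|,|\delta Y|\le2\ell_km_k=L_k$ and $|\delta c|\le|Y_\omega|L_k$ with $Y_\omega$ bounded. Hence $(X,Y,c)$ converges uniformly along paths. The leaf values $(X_\alpha,Y_\alpha,c_\alpha)$ are continuous in $\alpha$, as uniform limits of locally constant functions. The increments of $X,Y$ do not depend on the root values. So we may choose $X_\emptyset,Y_\emptyset$, and then $c_\emptyset$, such that
$$\text{the leaf }(+,+,+,\dots)\text{ has }X=0,\ Y=0,\ c=0.\tag{9}$$

**Node matrices.** Leaves will carry the matrices (1). What should a node carry? The entry $x_1\cdot y_2$ in (1) is quadratic in $t$ under an even step: its mean increases by $2\ell_k^2\,u_\omega\cdot v_\omega=2\ell_k^2$. We put the total expected future increase into the node beforehand. Let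
$$\sigma^e_k=\sum_{i\ge k,\ i\text{ even}}2\ell_i^2,\qquad\sigma^o_k=\sum_{i\ge k,\ i\text{ odd}}2\ell_i^2 .$$
Since $\ell_i\le\ell_im_i\le4^{-i}\ell_0m_0$, these are finite, positive, and tend to $0$. For $|\omega|=k$ let $A_\omega\in\mathbb R^{6\times2}$ have columns (all quantities at $\omega$)
$$\bigl(x_1;\,-y_2;\,-(x_1\!\cdot y_2+\sigma_k^e);\,c-x_2\!\cdot y_2\bigr),\qquad\bigl(x_2;\,y_1;\,x_1\!\cdot y_1-c;\,x_2\!\cdot y_1+\sigma^o_k\bigr).\tag{10}$$
For a leaf $\alpha$ let $A_\alpha$ be the matrix (10) without the $\sigma$'s, that is, of the form (1).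

**Lemma 3.** $A_\omega=\sum_\varepsilon p_\omega(\varepsilon)A_{\omega\varepsilon}$, and $A_{\omega+}-A_{\omega-}$ has only one nonzero column, hence rank $\le1$.

*Proof.* Let $k=|\omega|$ be even. Then $x_2,y_1$ are unchanged, and $\sigma^o_k=\sigma^o_{k+1}$. As $\delta c=\langle Y_\omega,\delta X\rangle=y_1\cdot\delta x_1$, also $x_1\cdot y_1-c$ is unchanged. So the second columns of $A_\omega,A_{\omega+},A_{\omega-}$ coincide. In the first column, $x_1$, $y_2$ and $c-x_2\cdot y_2$ (with $x_2$ fixed) have increments linear in $t$, hence of mean $0$ by (8). The increment of $x_1\cdot y_2$ is $\ell_kt(u_\omega\cdot y_2+x_1\cdot v_\omega)+\ell_k^2t^2u_\omega\cdot v_\omega$, with mean $2\ell_k^2=\sigma_k^e-\sigma_{k+1}^e$. So $x_1\cdot y_2+\sigma^e$ has mean increment $0$.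

Let $k$ be odd. Then $x_1,y_2$ are unchanged, $\sigma_k^e=\sigma_{k+1}^e$, and $c-x_2\cdot y_2$ is unchanged because $\delta c=y_2\cdot\delta x_2$. So the first columns coincide. In the second column $x_2$, $y_1$ and $x_1\cdot y_1-c$ (with $x_1$ fixed) have mean increment $0$, and the mean of $x_2\cdot y_1$ increases by $2\ell_k^2=\sigma^o_k-\sigma^o_{k+1}$. $\square$

**Lemma 4.** If $F$ is rank-one convex and $F\le0$ at all leaf matrices below a node $\omega$, then $F(A_\omega)\le0$.

*Proof.* By Lemma 3, $F(A_\omega)\le\sum_\varepsilon p_\omega(\varepsilon)F(A_{\omega\varepsilon})$. Iterating, for every $j$ the number $F(A_\omega)$ is at most a weighted average of the values $F(A_{\omega\sigma})$, $|\sigma|=j$. As $j\to\infty$, the distance from $A_{\omega\sigma}$ to any leaf matrix below $\omega\sigma$ tends to $0$ uniformly in $\sigma$, because $X,Y,c$ are bounded and converge uniformly along paths and the $\sigma^e_k,\sigma^o_k$ tend to $0$. All these matrices lie in a bounded set, on which $F$ is uniformly continuous by Lemma 2. Since $F\le0$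 at leaf matrices, letting $j\to\infty$ gives $F(A_\omega)\le0$. $\square$

Property 1 is now in sight for *any* tree data: if the leaf matrices lie in $K_f$, then $A_\omega$ is in the hull, while $\sigma^e_k>0$ will keep $A_\omega$ off $K_f$. The difficulty is property 2.

## 6. The leading term at the last common node

For distinct leaves $\alpha,\alpha'$, with primes for quantities of $\alpha'$, put
$$q(\alpha,\alpha')=c'-c-\langle Y,X'-X\rangle-d_\alpha\det(X'-X).$$
We want $q>0$ for every ordered pair. Let $\omega$, $|\omega|=k$, be the last common node, with $\alpha$ below $\omega\varepsilon\varepsilon_1$ and $\alpha'$ below $\omega\varepsilon'\varepsilon_1'$, where $\varepsilon'=-\varepsilon$. Abbreviate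
$$t_0=t_\omega(\varepsilon),\quad t=t_{\omega\varepsilon}(\varepsilon_1),\quad t_0'=t_\omega(\varepsilon'),\quad t'=t_{\omega\varepsilon'}(\varepsilon_1'),$$
and $u_0,v_0$ for $u_\omega,v_\omega$, and $u_\varepsilon,v_\varepsilon$ for $u_{\omega\varepsilon},v_{\omega\varepsilon}$, etc.

**Lemma 5.** For any tree data, $q(\alpha,\alpha')=\ell_k\ell_{k+1}(t_0-t_0')\mathcal M+E$ with $|E|\le100L_kL_{k+2}$ and
$$\mathcal M=t\,[v_\varepsilon\cdot u_0-\varsigma_kd_\alpha]+t'\,[\varsigma_kd_\alpha-u_{\varepsilon'}\cdot v_0].\tag{11}$$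

*Proof.* **Step 1 (move the origin to $\omega$).** We remove everything that the two leaves share. Let $\xi=X-X_\omega$, $\zeta=Y-Y_\omega$, $\gamma=c-c_\omega-\langle Y_\omega,\xi\rangle$, and likewise $\xi',\zeta',\gamma'$. Since $c'-c=\langle Y_\omega,\xi'-\xi\rangle+\gamma'-\gamma$ and $Y=Y_\omega+\zeta$,
$$q(\alpha,\alpha')=\gamma'-\gamma-\langle\zeta,\xi'-\xi\rangle-d_\alpha\det(\xi'-\xi).$$
By the rule for $c$, a step from a node $\nu$ contributes $\langle Y_\nu-Y_\omega,\delta X\rangle$ to $\gamma$.

**Step 2 (the steps at levels $k$ and $k+1$).** We compute the value of $q$ when only these two steps are kept; a superscript $0$ marks their contributions. The level-$k$ step contributes $0$ to $\gamma$. At the level-$(k+1)$ step, $Y_{\omega\varepsilon}-Y_\omega$ is $\ell_kt_0v_0$ in column $2$ ($k$ even) or $1$ ($k$ odd), and $\delta X$ is $\ell_{k+1}tu_\varepsilon$ in the same column. Hence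
$$\gamma^0=\ell_k\ell_{k+1}t_0t\,u_\varepsilon\cdot v_0,\qquad\gamma'^0=\ell_k\ell_{k+1}t_0't'\,u_{\varepsilon'}\cdot v_0 .$$
For $k$ even,
$$\xi'^0-\xi^0=\bigl[\ell_k(t_0'-t_0)u_0\,\big|\,\ell_{k+1}(t'u_{\varepsilon'}-tu_\varepsilon)\bigr],\qquad\zeta^0=\bigl[\ell_{k+1}tv_\varepsilon\,\big|\,\ell_kt_0v_0\bigr];$$
for $k$ odd the columns of both are interchanged. So for both parities
$$\langle\zeta^0,\xi'^0-\xi^0\rangle=\ell_k\ell_{k+1}\bigl[t_0v_0\cdot(t'u_{\varepsilon'}-tu_\varepsilon)+t(t_0'-t_0)v_\varepsilon\cdot u_0\bigr],$$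
$$\det(\xi'^0-\xi^0)=\varsigma_k\ell_k\ell_{k+1}(t_0'-t_0)\,u_0\times(t'u_{\varepsilon'}-tu_\varepsilon)=\varsigma_k\ell_k\ell_{k+1}(t_0'-t_0)(t'-t),$$
using $u_0\times u_{\pm}=1$. In $\gamma'^0-\gamma^0-\langle\zeta^0,\xi'^0-\xi^0\rangle$ the terms $\mp t_0t\,u_\varepsilon\cdot v_0$ cancel, and there remains $\ell_k\ell_{k+1}(t_0'-t_0)\bigl[t'u_{\varepsilon'}\cdot v_0-t\,v_\varepsilon\cdot u_0\bigr]$. Subtracting $d_\alpha$ times the determinant gives
$$\ell_k\ell_{k+1}(t_0'-t_0)\bigl[t'u_{\varepsilon'}\cdot v_0-tv_\varepsilon\cdot u_0-\varsigma_kd_\alpha(t'-t)\bigr]=\ell_k\ell_{k+1}(t_0-t_0')\mathcal M .$$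

**Step 3 (the later steps).** We bound what was left out. All of $|\xi|,|\xi'|,|\zeta|,|\zeta'|$, their leading parts, and $|Y_\nu-Y_\omega|$ for nodes $\nu$ below $\omega$ are at most $\sum_{i\ge k}L_i\le2L_k$. The remainders of $\xi,\xi',\zeta,\zeta'$, which come from steps of level $\ge k+2$, are at most $2L_{k+2}$.

- $|\gamma-\gamma^0|\le\sum_{i\ge k+2}2L_kL_i\le4L_kL_{k+2}$, and likewise for $\gamma'$: together $8L_kL_{k+2}$.
- With $\Delta=\xi'-\xi$, we have $|\langle\zeta,\Delta\rangle-\langle\zeta^0,\Delta^0\rangle|\le|\zeta-\zeta^0||\Delta|+|\zeta^0||\Delta-\Delta^0|\le2L_{k+2}\cdot4L_k+2L_k\cdot4L_{k+2}=16L_kL_{k+2}$.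
- Since $\det P=\frac12\langle\mathrm{cof}P,P\rangle$ and $\langle\mathrm{cof}P,Q\rangle$ is symmetric in $P,Q$, we have $\det P-\det Q=\frac12\langle\mathrm{cof}(P+Q),P-Q\rangle$. So $|\det\Delta-\det\Delta^0|\le\frac12|\Delta-\Delta^0|(|\Delta|+|\Delta^0|)\le\frac12\cdot4L_{k+2}\cdot8L_k=16L_kL_{k+2}$. This is multiplied by $|d_\alpha|\le2$.

The total is at most $(8+16+32)L_kL_{k+2}\le100L_kL_{k+2}$. $\square$

If the scales $\ell_k$ decrease fast enough, the sign of $q$ is the sign of $(t_0-t_0')\mathcal M$, once this is bounded away from zero. So we have to choose $t,u,v,d$ such that $(t_0-t_0')\mathcal M>0$ for all choices of $\varepsilon,\varepsilon_1,\varepsilon_1'$.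

## 7. Skewed displacements and the sign of $q$

**The symmetric choice fails.** The obvious try is $p_\omega=\frac12$ and $t_\omega(\varepsilon)=\sqrt2\,\varepsilon$ at every node. Consider pairs with $\varepsilon_1=\varepsilon_1'$. Then $t=t'$, the coefficient $d_\alpha$ drops out of (11), and
$$\mathcal M=t\,[v_\varepsilon\cdot u_0-u_{\varepsilon'}\cdot v_0].$$
This changes sign with $\varepsilon_1$, while $t_0-t_0'$ depends only on $\varepsilon$. So the leading term cannot be positive in both cases, whatever $u,v,d$ are. The trouble is that the displacements available below $\omega+$ and below $\omega-$ have both a positive and a negative value in common.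

**The remedy.** Let the displacements below $\omega+$ be $\{2,-1\}$ and those below $\omega-$ be $\{-2,1\}$. So a node remembers the last sign that led to it. Then $\varepsilon t\in\{2,-1\}$ and $\varepsilon t'\in\{1,-2\}$. Suppose that $u_{\varepsilon'}\cdot v_0=D$ and $v_\varepsilon\cdot u_0=D+\tau$ for a reference value $D$, and write $\varsigma_kd_\alpha=D+\delta$. Then (11) becomes
$$\mathcal M=t(\tau-\delta)+t'\delta,\tag{12}$$
and the four values of $\varepsilon\mathcal M$ are
$$\begin{array}{c|cc}&\varepsilon t'=1&\varepsilon t'=-2\\ \hline \varepsilon t=2&2\tau-\delta&2\tau-4\delta\\ \varepsilon t=-1&-\tau+2\delta&-\tau-\delta\end{array}\tag{13}$$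
All entries are positive if $\tau<0$, if $\delta<2\tau$ whenever $\varepsilon t=2$, and if $|\delta|<\frac12|\tau|$ whenever $\varepsilon t=-1$. So $d$ should drop (in the sense of $\varsigma_kd$) at the second step exactly when that step is the long one, and hardly change otherwise. We take the drop equal to a small number $\eta_{k+1}$, take $\tau=-\frac14\eta_{k+1}$, and $D=\varsigma_kd_{\omega\varepsilon}$, where $d_{\omega\varepsilon}$ is the value of $d$ accumulated up to $\omega\varepsilon$.

**The parameters.** Put $s_\omega=\varepsilon_{k-1}$ for $|\omega|=k\ge1$, $s_\emptyset=+1$, and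
$$t_\omega(\varepsilon)=\begin{cases}2\varepsilon,&\varepsilon=s_\omega\\ \varepsilon,&\varepsilon=-s_\omega\end{cases},\qquad p_\omega(\varepsilon)=\begin{cases}1/3,&\varepsilon=s_\omega\\2/3,&\varepsilon=-s_\omega.\end{cases}$$
The mean is $\frac13\cdot2s_\omega-\frac23s_\omega=0$, the mean square is $\frac43+\frac23=2$, and $t_\omega(\varepsilon)-t_\omega(-\varepsilon)=3\varepsilon$ in both cases. Let $\eta_k=64^{-k}$, $d_\emptyset=0$, and for $|\omega|=k$
$$d_{\omega\varepsilon}=d_\omega+\varsigma_k\eta_k\mathbf 1[\varepsilon=s_\omega].\tag{14}$$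
A leaf gets the limit $d_\alpha=\lim d_\omega$ along its path. So $|d_\alpha|\le\frac{64}{63}\le2$, the map $\alpha\mapsto d_\alpha$ is continuous, and $|d_\alpha-d_\omega|\le\sum_{i\ge|\omega|}\eta_i$ for $\alpha$ below $\omega$.

Let $u_\emptyset=v_\emptyset=(1,0)$, and for $|\omega|=k$ define $u_{\omega\varepsilon}$ and then $v_{\omega\varepsilon}$ by
$$u_\omega\times u_{\omega\varepsilon}=1,\qquad v_\omega\cdot u_{\omega\varepsilon}=\varsigma_kd_{\omega(-\varepsilon)},\tag{15}$$
$$u_\omega\cdot v_{\omega\varepsilon}=\varsigma_kd_{\omega\varepsilon}-\tfrac14\eta_{k+1},\qquad u_{\omega\varepsilon}\cdot v_{\omega\varepsilon}=1.\tag{16}$$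
System (15) is uniquely solvable, since $u_\omega\times\cdot$ and $v_\omega\cdot$ are nonzero and independent: at $u_\omega$ the first is $0$ and the second is $u_\omega\cdot v_\omega=1$. System (16) is uniquely solvable because $u_\omega\times u_{\omega\varepsilon}=1$ makes $u_\omega,u_{\omega\varepsilon}$ a basis. The last equation in (16) lets the recursion continue.

The numbers $m_k$ are now determined without reference to the scales. Choose $\ell_0=1$ and then $\ell_{k+1}>0$ recursively with
$$\ell_{k+1}m_{k+1}\le\tfrac14\ell_km_k\ (k\ge0),\qquad\ell_{k+1}\le\frac{\eta_k\ell_k}{1600\,m_{k-1}m_{k+1}}\ (k\ge1).\tag{17}$$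
These are tree data in the sense of Section 5, so Lemmas 3, 4 and 5 apply. We fix the root values so that (9) holds.

**Lemma 6.** For any two distinct leaves, $q(\alpha,\alpha')>0$.

*Proof.* Use the notation of Section 6.

**Step 1 (reduction to (12)).** We identify $D,\tau,\delta$. Put $\eta=\eta_{k+1}$, $\tau=-\eta/4$, $\delta=\varsigma_k(d_\alpha-d_{\omega\varepsilon})$. By (16), $v_\varepsilon\cdot u_0=\varsigma_kd_{\omega\varepsilon}+\tau$. By (15), $u_{\varepsilon'}\cdot v_0=\varsigma_kd_{\omega(-\varepsilon')}=\varsigma_kd_{\omega\varepsilon}$; this is why the sibling appears in (15). So $\mathcal M=t(\tau-\delta)+t'\delta$.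

**Step 2 (the size of $\delta$).** Since $s_{\omega\varepsilon}=\varepsilon$ and $\varsigma_k\varsigma_{k+1}=-1$, (14) at level $k+1$ gives
$$\delta=-\eta\,\mathbf 1[\varepsilon_1=\varepsilon]+r,\qquad|r|\le\sum_{i\ge k+2}\eta_i=\frac\eta{63}.$$
Also $\varepsilon t=2$ if $\varepsilon_1=\varepsilon$ and $\varepsilon t=-1$ if $\varepsilon_1=-\varepsilon$. Since $s_{\omega\varepsilon'}=-\varepsilon$, we have $\varepsilon t'\in\{-2,1\}$.

**Step 3 (the four cases of (13)).** We show $\varepsilon\mathcal M\ge\eta/6$ always.

- If $\varepsilon_1=\varepsilon$, then $\delta=-\eta+r$. For $\varepsilon t'=1$: $\varepsilon\mathcal M=2\tau-\delta=\frac\eta2-r\ge\frac\eta6$. For $\varepsilon t'=-2$: $\varepsilon\mathcal M=2\tau-4\delta=\frac72\eta-4r\ge\frac\eta6$.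
- If $\varepsilon_1=-\varepsilon$, then $\delta=r$ and $\varepsilon\mathcal M=-\tau+(1+\varepsilon t')r$ with $1+\varepsilon t'\in\{2,-1\}$. So $\varepsilon\mathcal M\ge\frac\eta4-\frac{2\eta}{63}=\frac{55}{252}\eta\ge\frac\eta6$.

**Step 4 (leading term against error).** As $t_0-t_0'=3\varepsilon$, the leading term in Lemma 5 is at least $\frac12\eta_{k+1}\ell_k\ell_{k+1}$. The error is at most
$$100L_kL_{k+2}=400\,m_km_{k+2}\ell_k\ell_{k+2}\le\tfrac14\eta_{k+1}\ell_k\ell_{k+1},$$
by the second part of (17) with $k+1$ in place of $k$. Hence $q(\alpha,\alpha')\ge\frac14\eta_{k+1}\ell_k\ell_{k+1}>0$. $\square$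

## 8. A strictly convex $C^1$ function with prescribed tangents

We now need a strictly convex $C^1$ function with given values and gradients on a compact set. The supremum of the prescribed tangent planes is convex, but in general not differentiable. For $C=\{0,1\}\subset\mathbb R$ with values $0,0$ and slopes $-1,1$ it is $\max(-x,x-1)$, which has a kink at $\frac12$. It is not strictly convex either. The lemma repairs both defects.

**Lemma 7.** Let $C\subset\mathbb R^M$ be compact with more than one point, $a:C\to\mathbb R$ and $G:C\to\mathbb R^M$ continuous, and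
$$S(x,y):=a(x)-a(y)-\langle G(y),x-y\rangle>0\qquad\text{for all }x\ne y\text{ in }C.$$
Assume that all coordinate projections $\pi_i(C)$ have empty interior. Then there is a strictly convex $g\in C^1(\mathbb R^M)$ with $g=a$ and $\nabla g=G$ on $C$.

*Proof.* **Step 1 (split off a strictly convex part).** We look for a strictly convex $b\in C^2$ so weak near $C$ that the data minus those of $b$ still satisfy the hypothesis. Let $D=\operatorname{diam}C$. Put $\kappa(r)=\min\{S(x,y):x,y\in C,\ |x-y|\ge r\}$ for $0<r\le D$ and $\kappa(r)=\kappa(D)$ for $r>D$. By compactness $\kappa$ is positive, and it is nondecreasing. Put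
$$\vartheta(r)=\frac1{1+D^2}\,\frac1r\int_0^r\kappa\quad(r>0),\qquad\vartheta(0)=\lim_{r\to0}\vartheta(r).$$
As an average of a bounded positive nondecreasing function, $\vartheta$ is continuous, bounded, nondecreasing, positive for $r>0$, and $\vartheta\le\kappa/(1+D^2)$ for $r>0$. Let $b_i\in C^2(\mathbb R)$ with $b_i''(s)=\vartheta(\operatorname{dist}(s,\pi_i(C)))$, and $b(x)=\sum_ib_i(x_i)$. Then $b_i''\ge0$, and $b_i''>0$ on $\mathbb R\setminus\pi_i(C)$, which is open and, by hypothesis, dense. So $b_i'$ is strictly increasing, and $b$ is strictly convex.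

If $x\neq y$ are in $C$ and $z\in[x,y]$, then $\operatorname{dist}(z_i,\pi_i(C))\le|z_i-x_i|\le|x-y|$, so $D^2b(z)\le\vartheta(|x-y|)I$. By Taylor's formula and $|x-y|\le D$,
$$b(x)-b(y)-\langle\nabla b(y),x-y\rangle\le\tfrac12|x-y|^2\vartheta(|x-y|)\le\tfrac12\kappa(|x-y|)\le\tfrac12S(x,y).$$
Hence $\tilde a=a-b$ and $\tilde G=G-\nabla b$ are continuous on $C$ and
$$\tilde S(x,y):=\tilde a(x)-\tilde a(y)-\langle\tilde G(y),x-y\rangle\ge\tfrac12S(x,y)>0\qquad(x\ne y).$$

**Step 2 (a function $h$ above all tangents).** We build $h$ as a minimum of differentiable functions, each above every tangent plane and touching its own. Let $l_y(x)=\tilde a(y)+\langle\tilde G(y),x-y\rangle$ for $y\in C$. Since $l_z(y)=\tilde a(y)-\tilde S(y,z)$,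
$$l_z(x)-l_y(x)=-\tilde S(y,z)+\langle\tilde G(z)-\tilde G(y),x-y\rangle\le\Omega(|x-y|),$$
$$\Omega(r):=\max_{y,z\in C}\bigl[\,|\tilde G(z)-\tilde G(y)|\,r-\tilde S(y,z)\bigr],\qquad r\ge0.$$
As a maximum of affine functions with bounded nonnegative slopes, $\Omega$ is continuous and nondecreasing, and $\Omega\ge0$ (take $y=z$). Moreover $\Omega(r)/r\to0$ as $r\to0$. Otherwise there are $\theta>0$, $r_j\to0$ and $y_j,z_j\in C$ with $|\tilde G(z_j)-\tilde G(y_j)|-\tilde S(y_j,z_j)/r_j\ge\theta$. As $\tilde G$ is bounded, $\tilde S(y_j,z_j)\to0$, so any limit pair has $y=z$. This contradicts $|\tilde G(z_j)-\tilde G(y_j)|\ge\theta$.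

To make $\Omega$ smooth away from $0$, let $\rho(0)=0$ and $\rho(r)=r^2+\frac1r\int_r^{2r}\Omega$ for $r>0$. Then $\rho\in C^1(0,\infty)$, $\rho$ is continuous on $[0,\infty)$, and
$$r^2+\Omega(r)\le\rho(r)\le r^2+\Omega(2r)=o(r)\quad(r\to0).$$
So for $y\in C$ the function $\varphi_y(x):=l_y(x)+\rho(|x-y|)$ is differentiable at every $x\in\mathbb R^M$, including $x=y$, and $\varphi_y\ge l_z$ for all $z\in C$. The map $(x,y)\mapsto\varphi_y(x)$ is continuous and $C$ is compact. So $h(x):=\min_{y\in C}\varphi_y(x)$ is attained, and $h$ is continuous. Also $h\ge l^*:=\max_{z\in C}l_z$. Since $\varphi_y(x)\ge l_y(x)+|x-y|^2$ and $C,\tilde a,\tilde G$ are bounded, there is $C_0\ge0$ with $h(x)\ge\frac12|x|^2-C_0$.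

**Step 3 (the convex envelope, with attained infimum).** Taking the convex envelope of $h$ restores convexity. We show that the infimum defining it is a minimum. Let $g_1(x)$ be the infimum of $\sum\lambda_ih(x_i)$ over all finite convex combinations $\sum\lambda_ix_i=x$. It is convex, and $l^*\le g_1\le h$ because $l^*$ is convex and $l^*\le h$. By Carathéodory's theorem in $\mathbb R^{M+1}$, applied to the points $(x_i,h(x_i))$, combinations of $M+2$ points suffice.

Let $(\lambda_i^j,x_i^j)_{i\le M+2}$ be a minimizing sequence. By the quadratic lower bound, $\sum_i\lambda_i^j|x_i^j|^2\le B$ for some $B$. Pass to a subsequence with $\lambda_i^j\to\lambda_i$, and let $I=\{i:\lambda_i>0\}$. For $i\in I$ the $x_i^j$ are bounded, and we may assume $x_i^j\to x_i$. For $i\notin I$, $\lambda_i^j|x_i^j|\le(\lambda_i^j)^{1/2}B^{1/2}\to0$ and $\lambda_i^jh(x_i^j)\ge-C_0\lambda_i^j\to0$. Therefore $\sum_I\lambda_i=1$, $\sum_I\lambda_ix_i=x$ and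
$$\sum_I\lambda_ih(x_i)=\lim_j\sum_I\lambda_i^jh(x_i^j)\le\liminf_j\Bigl(\sum_i\lambda_i^jh(x_i^j)+C_0\sum_{i\notin I}\lambda_i^j\Bigr)=g_1(x).$$

**Step 4 (differentiability).** At each $x$ we trap $g_1$ between an affine function and a differentiable function. Take an optimal representation of $x$, an index (say $1$) with $\lambda_1>0$, and $y\in C$ with $h(x_1)=\varphi_y(x_1)$. For all $z$, by convexity and $g_1\le h\le\varphi_y$,
$$g_1(x+z)\le\lambda_1g_1(x_1+z/\lambda_1)+\sum_{i\ne1}\lambda_ig_1(x_i)\le\psi(z):=\lambda_1\varphi_y(x_1+z/\lambda_1)+\sum_{i\ne1}\lambda_ih(x_i),$$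
and $\psi(0)=g_1(x)$. Let $p$ be a subgradient of the finite convex function $g_1$ at $x$. Then $\psi(z)-g_1(x)-\langle p,z\rangle\ge0$ with equality at $z=0$, so $\nabla\psi(0)=p$. The squeeze $g_1(x)+\langle p,z\rangle\le g_1(x+z)\le\psi(z)$ gives differentiability of $g_1$ at $x$. A differentiable convex function on $\mathbb R^M$ is $C^1$ (Rockafellar, *Convex Analysis*, Thm 25.5).

**Step 5 (values and gradients on $C$).** It remains to check the data. For $y\in C$ we have $g_1\ge l_y$ and $g_1(y)\le\varphi_y(y)=l_y(y)=\tilde a(y)$. So $g_1(y)=\tilde a(y)$. The affine function $l_y$ supports $g_1$ at $y$, so $\nabla g_1(y)=\tilde G(y)$. Put $g=g_1+b$: it is $C^1$, it is strictly convex since $b$ is, and $g=a$, $\nabla g=G$ on $C$. $\square$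

## 9. The counterexample for $n=2$

*Proof of Theorem A for $n=2$.* Use the tree of Section 7.

**Step 1 (the data live on a compact set of $X$'s).** We check that leaves can be labeled by $X$. If two distinct leaves had $X=X'$, Lemma 6 applied to $(\alpha,\alpha')$ and to $(\alpha',\alpha)$ would give both $c'>c$ and $c>c'$. So $\alpha\mapsto X_\alpha$ is a continuous injection of the compact Cantor space, hence a homeomorphism onto a compact set $\mathcal X\subset\mathbb R^{2\times2}$. Thus $Y,c,d$ are continuous functions on $\mathcal X$.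

**Step 2 (the function $f$).** We apply Lemma 7 in $\mathbb R^5$. Let $\Phi(X)=(X,\det X)$ and $C=\Phi(\mathcal X)$. At $\Phi(X)\in C$ prescribe the value $c$ and the gradient $G=(Y-d\,\mathrm{cof}X,\ d)$. By (6),
$$c'-c-\langle G,\Phi(X')-\Phi(X)\rangle=c'-c-\langle Y,X'-X\rangle-d\det(X'-X)=q(\alpha,\alpha')>0\qquad(X\ne X').$$
This is the hypothesis $S>0$. For the projections: the leaves below a node $\omega$ of level $j$ have $|X-X_\omega|\le2L_j$, so $\mathcal X$ is a union of $2^j$ sets of diameter $\le4L_j$, and $2^jL_j\le2^{-j}L_0\to0$. Since $\Phi$ is Lipschitz on bounded sets, each coordinate projection of $C$ is covered by $2^j$ sets of diameter at most a constant times $L_j$. So it is Lebesgue-null and has empty interior. Lemma 7 gives a strictly convex $g\in C^1(\mathbb R^5)$. Put $f=g\circ\Phi$. Then $f\in C^1$ is strictly polyconvex, and for $X\in\mathcal X$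
$$f(X)=c,\qquad Df(X)=(Y-d\,\mathrm{cof}X)+d\,\mathrm{cof}X=Y .$$
By (1), every leaf matrix lies in $K_f$.

**Step 3 (no node matrix lies in $K_f$).** We read off one entry. On $K_f$ we have $W=X^TY-f(X)I$, so $W_{12}=x_1\cdot y_2$. The first column of $WJ$ is $(-W_{12},-W_{22})$, so by (10) the matrix $A_\omega$ with $|\omega|=k$ has $W_{12}=x_1\cdot y_2+\sigma_k^e$ with $\sigma_k^e>0$. Hence $A_\omega\notin K_f$.

**Step 4 (every $R>0$).** We locate node matrices in the hull of an arbitrarily small piece of $K_f$. By (9), the leaf $(+,+,\dots)$ has matrix $0$. Leaf matrices depend continuously on the leaf. So, given $R>0$, for $k$ large all leaf matrices below $\omega=(+,\dots,+)$ ($k$ signs) lie in $\bar B_R(0)$, hence in the compact set $K_f\cap\bar B_R(0)$. If $F$ is rank-one convex and $F\le0$ on this set, Lemma 4 gives $F(A_\omega)\le0$. So $A_\omega\in(K_f\cap\bar B_R(0))^{rc}$, and by Step 3 $A_\omega\notin K_f$. The function $f$ does not depend on $R$. $\square$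

## 10. From $n=2$ to $n\ge3$

*Proof of Theorem A for $n\ge3$.* Let $f=g\circ\Phi$ be the function of Section 9 on $\mathbb R^{2\times2}$.

**Step 1 (the function $f_n$).** We extend $f$ so that the new rows can be set to zero without any effect. Write $X=(X^a;X^b)$ with $X^a$ the first two rows, and put
$$f_n(X)=g(X^a,\det X^a)+|X^b|^2+\sum(\text{all other }2\times2\text{ minors})^2 .$$
As a function of the vector of all minors this is a sum of strictly convex $C^1$ functions of complementary groups of variables, hence strictly convex and $C^1$. So $f_n$ is strictly polyconvex. Each "other" minor contains a row of $X^b$, so it vanishes when $X^b=0$, and then so does the derivative of its square. Thus at $X^b=0$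
$$f_n=f(X^a),\qquad Df_n=(Df(X^a);0),\qquad X^TDf_n=(X^a)^TDf(X^a).$$

**Step 2 (embedding).** We transport the hull points. Let $\iota:\mathbb R^{6\times2}\to\mathbb R^{(2n+2)\times2}$ be the isometric linear embedding that inserts zero rows in the blocks $X$ and $YJ$. It preserves rank, and $\iota(K_f)\subset K_{f_n}$ by Step 1. Conversely, $\iota(P)\in K_{f_n}$ forces $X^b=0$, and then Step 1 gives $P\in K_f$. If $F$ is rank-one convex, so is $F\circ\iota$. If moreover $F\le0$ on $K_{f_n}\cap\bar B_R(0)$, then $F\circ\iota\le0$ on $K_f\cap\bar B_R(0)$, because $\iota$ preserves norms. Hence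
$$\iota\bigl((K_f\cap\bar B_R(0))^{rc}\bigr)\subset(K_{f_n}\cap\bar B_R(0))^{rc}.$$
For every $R>0$, take $A_\omega$ from Step 4 of Section 9. Then $\iota(A_\omega)\in(K_{f_n}\cap\bar B_R(0))^{rc}$, while $A_\omega\notin K_f$ gives $\iota(A_\omega)\notin K_{f_n}$. $\blacksquare$
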